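# Coloring pairs $x\subsetneq y$ in $\mathcal P_\kappa\lambda$ with $\lambda$ colors, from a non-reflecting stationary set

## 1. From triples to pairs

The first guess is "yes". Here is what it answers.

Let $\kappa\le\lambda$ be regular uncountable cardinals and look at the subsets of $\lambda$ of size less than $\kappa$, ordered by inclusion. We want to color the $n$-element chains $x_1\subsetneq\dots\subsetneq x_n$ with $\lambda$ colors so wildly that every cofinal family of these sets realizes all $\lambda$ colors on its own chains. Kenta Tsukuura's "Walks along a weak square sequence and the non-semiproperness of Namba forcings" (arXiv:2502.11579, 2025) contains the result that such a coloring exists for $n=3$, provided that $\lambda$ carries a stationary set that does not reflect at ordinals of cofinality less than $\kappa$. The question posed there is whether the same hypothesis gives $n=2$. One guesses yes because, when $\kappa=\lambda$, the order looks much like the cardinal $\kappa$, where pairs are known to suffice. We first make all this precise, and then test the guess.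

**Conventions.** Limit ordinals are nonzero, and $\sup\emptyset=0$. For regular uncountable $\kappa\le\chi$ and regular infinite $\mu<\chi$,
$$E^\chi_{<\kappa}=\{\alpha<\chi:\alpha\text{ limit, }\mathrm{cf}(\alpha)<\kappa\},\qquad E^\chi_{\mu}=\{\alpha<\chi:\alpha\text{ limit, }\mathrm{cf}(\alpha)=\mu\}.$$
For a limit ordinal $\alpha$, the set $S\cap\alpha$ is non-stationary in $\alpha$ if it is disjoint from some closed unbounded (club) subset of $\alpha$. If $W$ is an unbounded subset of a regular uncountable $\chi$, then $\mathrm{acc}(W)$ denotes the set of limit points of $W$ below $\chi$; it is club in $\chi$. Recall that the intersection of fewer than $\chi$ clubs of $\chi$ is club.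

**Definition (the hypothesis).** For regular uncountable $\kappa\le\chi$, let $(H_{\kappa,\chi})$ be the statement: there is a stationary $S\subseteq E^\chi_{<\kappa}$ such that $S\cap\alpha$ is non-stationary in $\alpha$ for all $\alpha\in E^\chi_{<\kappa}$.

For example, take $\kappa=\omega_1$, $\chi=\omega_2$ and $S=E^{\omega_2}_\omega=E^{\omega_2}_{<\omega_1}$. A given $\alpha\in E^{\omega_2}_{<\omega_1}$ has a cofinal $\omega$-sequence of successor ordinals. Its range has no limit points below $\alpha$, so it is club in $\alpha$, and it misses $S$. Hence $(H_{\omega_1,\omega_2})$ holds outright.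

**Definition (ideals).** For a set $A\supseteq\chi$ put $\mathcal P_\kappa A=\{x\subseteq A:|x|<\kappa\}$. An ideal $J$ on $\mathcal P_\kappa A$ is $\kappa$-complete if it is closed under unions of fewer than $\kappa$ members, and fine if $\{x:p\notin x\}\in J$ for every $p\in A$. We write $J^+$ for the family of subsets of $\mathcal P_\kappa A$ not in $J$; these are the positive sets. The ideal $I_{\kappa\lambda}$ on $\mathcal P_\kappa\lambda$ is defined by: $Z\in I_{\kappa\lambda}$ iff there is $b\in\mathcal P_\kappa\lambda$ with no $x\in Z$ satisfying $b\subseteq x$.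

So $X\in I^+_{\kappa\lambda}$ says exactly that $X$ is cofinal in $(\mathcal P_\kappa\lambda,\subseteq)$. For instance, the set of $x$ with a largest element and the set of nonempty $x$ without one are disjoint and both positive: given $b$, consider $b\cup\{\sup b+1\}$ and $b\cup\{\sup b+n:n<\omega\}$. The ideal $I_{\kappa\lambda}$ is fine, using $b=\{p\}$. It is $\kappa$-complete: if $b_k$ witnesses $Z_k\in I_{\kappa\lambda}$ for fewer than $\kappa$ indices $k$, then $\bigcup_kb_k$, of size less than $\kappa$ by regularity, witnesses $\bigcup_kZ_k\in I_{\kappa\lambda}$.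

We shall constantly use the following fact: if $J$ is $\kappa$-complete and fine, $X\in J^+$ and $b\in\mathcal P_\kappa A$, then
$$\{x\in X:b\subseteq x\}\in J^+. \tag{1}$$
Indeed the rest of $X$ is contained in $\bigcup_{p\in b}\{x:p\notin x\}$, a union of fewer than $\kappa$ members of $J$.

**Definition (the relation).** $[X]^n_\subset$ is the set of $n$-element chains $x_1\subsetneq\dots\subsetneq x_n$ from $X$. The statement $\mathcal P_\kappa\lambda\not\to[I^+_{\kappa\lambda}]^n_\lambda$ means: there is $c:[\mathcal P_\kappa\lambda]^n_\subset\to\lambda$ with $c``[X]^n_\subset=\lambda$ for every $X\in I^+_{\kappa\lambda}$.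

The statement for pairs implies the one for triples. Given $c$ for pairs, put $c'(x_1,x_2,x_3)=c(x_1,x_2)$. If $x_1\subsetneq x_2$ in $X$ has color $\tau$, choose $\beta\in\lambda\setminus x_2$ and $x_3\in X$ containing $x_2\cup\{\beta\}$. So for $n=2$ we are asking for more.

## 2. Two simple cases: $\kappa=\lambda$, and two colors on $\mathcal P_{\omega_1}\lambda$

**The case $\kappa=\lambda$.** Here $E^\kappa_{<\kappa}$ is the set of all limit ordinals below $\kappa$, so the hypothesis says that $\kappa$ has a non-reflecting stationary subset. We use one published theorem as a black box.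

**Theorem (Todorčević, "Partitioning pairs of countable ordinals", Acta Math. 159 (1987) 261–294).** If a regular uncountable cardinal $\kappa$ has a stationary subset $S$ such that $S\cap\alpha$ is non-stationary in $\alpha$ for every limit $\alpha<\kappa$, then there is $f:[\kappa]^2\to\kappa$ with $f``[B]^2=\kappa$ for all $B\in[\kappa]^\kappa$.

Put $c(x,y)=f(\{\sup x,\sup y\})$ if $\sup x<\sup y$, and $c(x,y)=0$ otherwise; the suprema are below $\kappa$ by regularity. Let $X\in I^+_{\kappa\kappa}$. By recursion on $i<\kappa$ choose $x_i\in X$ with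
$$x_i\supseteq\bigcup_{k<i}x_k\cup\{\sup x_k+1:k<i\}.$$
The right side has size less than $\kappa$, so $x_i$ exists. For $k<i$ we have $x_k\subseteq x_i$, and $\sup x_k+1\in x_i\setminus x_k$, so $x_k\subsetneq x_i$ and $\sup x_k<\sup x_i$. Hence $B=\{\sup x_i:i<\kappa\}$ has size $\kappa$, and $c``[X]^2_\subset\supseteq f``[B]^2=\kappa$. The guess is correct here.

For $\kappa<\lambda$, even if we are given $f:[\lambda]^2\to\lambda$ with $f``[B]^2=\lambda$ for all $B\in[\lambda]^\lambda$, this argument stops at one exact point: the recursion would have to run for $\lambda$ steps, and it dies at step $\kappa$. A chain of order type $\kappa+1$ in $\mathcal P_\kappa\lambda$ does not exist, because its last member would contain the union of a strictly increasing $\kappa$-sequence of sets, and so have size at least $\kappa$. The coloring $f$ still produces $x,y\in X$ whose suprema get a desired color, but nothing makes $x$ a subset of $y$.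

**Two colors, $\kappa=\omega_1$.** Let $\lambda\ge\omega_1$ be regular. Fix distinct $r_\xi\in{}^\omega2$ for $\xi<\omega_1$, put $\gamma(x)=\sup(x\cap\omega_1)$, and let $d(x,y)=1$ if $r_{\gamma(x)}$ precedes $r_{\gamma(y)}$ lexicographically, $d(x,y)=0$ otherwise. Let $X\in I^+_{\omega_1\lambda}$, and for $s\in{}^{<\omega}2$ let $X_s=\{x\in X:s\subset r_{\gamma(x)}\}$.

Some $s$ has both $X_{s^\frown0}$ and $X_{s^\frown1}$ positive. Otherwise, since $X_s=X_{s^\frown 0}\cup X_{s^\frown 1}$, the $s$ with $X_s$ positive are exactly the initial segments of one $b\in{}^\omega2$. Then $X$ is the union of the countably many $X_s$ with $s\not\subset b$, all in the ideal, and of $\{x\in X:r_{\gamma(x)}=b\}$. On the last set, if it is nonempty, $\gamma(x)$ is a constant $\xi$, so $\xi+1\notin x$ there, and it is also in the ideal. This contradicts $X\in I^+_{\omega_1\lambda}$.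

For such $s$, take $x\in X_{s^\frown0}$ and then $y\in X_{s^\frown1}$ with $x\subseteq y$; the pair has color $1$. Exchanging the roles gives color $0$. So two colors are possible, with no hypothesis on stationary sets. The splitting device will return: positive sets can be told apart by real numbers attached to $\sup(x\cap\kappa)$.

## 3. The statements for pairs

The guess is right in general, in ZFC.

**Theorem A.** Let $\kappa\le\lambda$ be regular uncountable. If $(H_{\kappa,\lambda})$ holds, then $\mathcal P_\kappa\lambda\not\to[I^+_{\kappa\lambda}]^2_\lambda$.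

**Theorem B.** Let $\kappa<\chi$ be regular uncountable with $(H_{\kappa,\chi})$, and let $A\supseteq\chi$. There is $c:[\mathcal P_\kappa A]^2_\subset\to\chi$ such that for every $\kappa$-complete fine ideal $J$ on $\mathcal P_\kappa A$, every $X\in J^+$ and every $\tau<\chi$, there is $x\in X$ with $\{y\in X:x\subsetneq y,\ c(x,y)=\tau\}\in J^+$. If moreover $\kappa^\omega\le\chi$, then $c$ can be chosen so that for all such $J$, all $X,Y_*\in J^+$ and all $\tau<\chi$ there is $x\in X$ with $\{y\in Y_*:x\subsetneq y,\ c(x,y)=\tau\}\in J^+$.

Two supplements complete the picture; they are not needed for the question.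

**Theorem C.** Let $\kappa$ be regular uncountable and $\lambda>\kappa$ singular. If $(H_{\kappa,\chi})$ holds for unboundedly many regular $\chi<\lambda$, then $\mathcal P_\kappa\lambda\not\to[I^+_{\kappa\lambda}]^2_\lambda$.

**Corollary D.** If $\kappa=\mu^+$ with $\mu$ an infinite regular cardinal, then $\mathcal P_\kappa\lambda\not\to[I^+_{\kappa\lambda}]^2_\lambda$ for every cardinal $\lambda\ge\kappa$.

Theorem A for $\kappa=\lambda$ was proved in Section 2 from Todorčević's theorem. Theorem A for $\kappa<\lambda$ is the first part of Theorem B with $A=\chi=\lambda$ and $J=I_{\kappa\lambda}$: every $\tau<\lambda$ is attained on $[X]^2_\subset$, since positive sets are nonempty. Besides Todorčević's theorem, the only outside result is Solovay's theorem: a stationary subset of a regular uncountable $\chi$ can be partitioned into $\chi$ stationary sets.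

Until Section 9, fix regular uncountable $\kappa<\chi$, a set $A\supseteq\chi$, and $S$ witnessing $(H_{\kappa,\chi})$. There are fewer than $\chi$ cofinalities below $\kappa$, and $S$ is the union of the sets $S\cap E^\chi_\mu$ for regular $\mu<\kappa$, so one of these is stationary. Subsets of $S$ inherit the non-reflection property. Hence we may and do assume
$$S\subseteq E^\chi_\mu\quad\text{for a regular infinite }\mu<\kappa;\qquad\text{note}\quad \mu^+\le\kappa<\chi .\tag{2}$$
For $x\in\mathcal P_\kappa A$ put $\alpha(x)=\sup(x\cap\chi)<\chi$ and $\gamma(x)=\sup(x\cap\kappa)<\kappa$.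

## 4. Non-reflection produces finite sets

The larger set $y$ contains fewer than $\kappa$ points of $S$, and a coloring has to choose one of them by looking at $\alpha(x)$. The following lemma reduces the candidates to finitely many.

**Lemma 1.** Let $\kappa\le\chi$ be regular uncountable and let $S\subseteq E^\chi_{<\kappa}$ be such that $S\cap\alpha$ is non-stationary in $\alpha$ for all $\alpha\in E^\chi_{<\kappa}$. For every $s\subseteq S$ with $|s|<\kappa$ there is $\eta:s\to\chi$ with $\eta(\delta)<\delta$ for all $\delta\in s$, such that for every $\alpha<\chi$ the set $\{\delta\in s:\eta(\delta)<\alpha\le\delta\}$ is finite.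

Think of $\delta$ as owning the interval $(\eta(\delta),\delta]$; no ordinal lies in infinitely many intervals. For $s=\{\omega\cdot n:1\le n<\omega\}\cup\{\omega^2\}$, the choice $\eta(\omega\cdot n)=\omega\cdot(n-1)$, $\eta(\omega^2)=0$ works: each $\alpha$ lies in at most two of the intervals.

*Proof.* The set $s$ is bounded in $\chi$, so it suffices to show by induction on $\varepsilon<\chi$ that a function as required exists for $s\cap\varepsilon$. For $\varepsilon=0$ there is nothing to do.

**Successor step.** Pass from $\varepsilon$ to $\varepsilon+1$. If $\varepsilon\notin s$, nothing changes. If $\varepsilon\in s$, extend a function for $s\cap\varepsilon$ by $\eta(\varepsilon)=0<\varepsilon$. This adds at most one $\delta$ for each $\alpha$.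

**Limit step, bounded case.** This disposes of limits that $s$ does not approach. If $s\cap\varepsilon$ is bounded in $\varepsilon$, then $s\cap\varepsilon=s\cap\varepsilon'$ for some $\varepsilon'<\varepsilon$.

**Limit step, unbounded case.** Here we use non-reflection, to cut $s\cap\varepsilon$ into pieces that do not interact. If $s\cap\varepsilon$ is unbounded in $\varepsilon$, then $\mathrm{cf}(\varepsilon)\le|s|<\kappa$, so there is a club $e\subseteq\varepsilon$ with $e\cap S=\emptyset$. Since $0\notin S$, we may assume $0\in e$. Let $\delta\in s\cap\varepsilon$. Then $\delta\notin e$. The set $e\cap\delta$ is nonempty, and $\sup(e\cap\delta)$ belongs to $e$ because $e$ is closed in $\varepsilon$; in particular it is not $\delta$. So $e^-(\delta):=\max(e\cap\delta)$ exists, and with $e^+(\delta):=\min(e\setminus\delta)$ we have $e^-(\delta)<\delta<e^+(\delta)$.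

For $\varepsilon_0\in e$ with next element $\varepsilon_1$ in $e$, let $\eta_{\varepsilon_0}$ be a function for $s\cap\varepsilon_1$ given by the induction hypothesis. Put
$$\eta(\delta)=\max\{e^-(\delta),\ \eta_{e^-(\delta)}(\delta)\}<\delta .$$
This is meaningful, since $\delta<e^+(\delta)$, which is the next element of $e$ after $e^-(\delta)$. Now let $\eta(\delta)<\alpha\le\delta$. Then $e^-(\delta)<\alpha<e^+(\delta)$, so $e^-(\delta)=\max(e\cap\alpha)=:\varepsilon_0$ depends only on $\alpha$, and $\eta_{\varepsilon_0}(\delta)<\alpha\le\delta$. There are only finitely many such $\delta$. $\square$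

For each $y\in\mathcal P_\kappa A$ we now fix a function $\eta_y:S\cap y\to\chi$ as in Lemma 1 for $s=S\cap y$.

## 5. Coloring by the largest candidate, and how it is defeated

Partition $S$ into $\chi$ stationary sets by Solovay's theorem, and let $h:S\to\chi$ name the cells. The natural attempt is
$$c_0(x,y)=h(\max Q_0(x,y)),\qquad Q_0(x,y)=\{\sigma\in S\cap y:\eta_y(\sigma)<\alpha(x)<\sigma\},$$
with $c_0(x,y)=0$ if $Q_0(x,y)=\emptyset$. The set $Q_0(x,y)$ is finite by Lemma 1, so the maximum makes sense.

Half of what we want is easy. Given a positive $X$ and a color $\tau$, the set $\{\alpha(x):x\in X\}$ is unbounded in $\chi$, so it has a limit point $\delta\in S$ with $h(\delta)=\tau$. Positively many $y\in X$ contain $\delta$, and since $\mathrm{cf}(\delta)=\mu<\kappa$, by $\kappa$-completeness positively many of them have $\eta_y(\delta)\le\theta$ for one fixed $\theta<\delta$. Choose $x\in X$ with $\theta<\alpha(x)<\delta$, and then such a $y$ with $x\subseteq y$. Now $\delta\in Q_0(x,y)$. What remains is that $\delta$ should be the maximum, and this is where the attempt breaks: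 $y$ may contain $\sigma>\delta$ with $\eta_y(\sigma)<\alpha(x)$.

This obstacle is real. Whenever $S\cap y$ has a largest element, change $\eta_y$ so that it is $0$ there; one changed value does not affect the finiteness in Lemma 1. Take $A=\chi$ and
$$X=\{y\in\mathcal P_\kappa\chi:S\cap y\text{ has a largest element }\sigma_y,\text{ and }h(\sigma_y)=5\}.$$
This set is cofinal: given $b$, add to it some $\sigma\in S$ above $\sup b$ with $h(\sigma)=5$. Let $x\subsetneq y$ be in $X$. If $\alpha(x)<\sigma_y$, then $\eta_y(\sigma_y)=0<\alpha(x)$ (as $x$ contains a limit ordinal), so $\max Q_0(x,y)=\sigma_y$ and the color is $5$. If $\alpha(x)\ge\sigma_y$, then $Q_0(x,y)=\emptyset$ and the color is $0$. Only the colors $0$ and $5$ occur on $X$. Lemma 1 alone, then, does not suffice: we must silence the finitely many candidates above $\delta$ without silencing $\delta$.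

## 6. Ladders that guess clubs, and tags on their steps

The candidates above $\delta$ differ from $\delta$ in one respect. Fix a ladder $g_\sigma:\mu\to\sigma$, strictly increasing and cofinal, for each $\sigma\in S$. If $\sigma>\delta$, then $g_\sigma$ has fewer than $\mu=\mathrm{cf}(\delta)$ values below $\delta$, so these are bounded below $\delta$. As $\alpha$ moves just below $\delta$, its position in the ladder of $\sigma$ is frozen, while its position in the ladder of $\delta$ runs through a final part of $\mu$. For $\alpha<\sigma$ write
$$j_\sigma(\alpha)=\min\{j<\mu:g_\sigma(j)\ge\alpha\}.$$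
Now put a label on each step of each ladder, $I_\sigma:\mu\to(\text{a countable set})$, and accept a candidate $\sigma$ only if the label $I_\sigma(j_\sigma(\alpha(x)))$ is a prescribed tag. Moving $\alpha(x)$ below $\delta$ changes the label seen by $\delta$, but not those seen by the finitely many $\sigma>\delta$. To place $\alpha(x)$ in a chosen step of the ladder of $\delta$, we want all points $g_\delta(j)$ to be limit points of the available values $\alpha(x)$. This is what club guessing gives.

**Lemma 2 (club guessing; Shelah).** Let $\mu,\chi$ be infinite regular cardinals, $\mu^+<\chi$, and let $S'\subseteq E^\chi_\mu$ be stationary. There are strictly increasing cofinal $g_\delta:\mu\to\delta$ $(\delta\in S')$ such that for every club $D\subseteq\chi$ some $\delta\in S'$ has $\mathrm{ran}(g_\delta)\subseteq D$.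

*Proof.* **Step 1 (reduction to clubs containing $0$, so that maxima below exist).** Suppose $\langle g_\delta\rangle$ works for all clubs containing $0$. Replace $g_\delta$ by $j\mapsto g_\delta(1+j)$, which avoids the value $0$. For an arbitrary club $D$, apply the property to $D\cup\{0\}$. So from now on all clubs contain $0$.

**Step 2 (project fixed ladders to a club).** Fix strictly increasing cofinal $e_\delta:\mu\to\delta$ for $\delta\in S'$. For a club $E$ put $E[\beta]=\max(E\cap(\beta+1))$, and for $\delta\in S'\cap\mathrm{acc}(E)$ let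
$$R^E_\delta=\{E[e_\delta(k)]:k<\mu\}\subseteq E\cap\delta .$$
It is cofinal in $\delta$: if $\beta<\delta$, there is $\beta'\in E$ with $\beta<\beta'<\delta$, and once $e_\delta(k)\ge\beta'$ we have $E[e_\delta(k)]\ge\beta'$. It is the image of $\mu$ under a non-decreasing map, so its order type is at most $\mu$; being cofinal in $\delta$, it has order type exactly $\mu$.

**Step 3 (one club $E$ suffices).** It is enough to find $E$ such that every club $D$ contains $R^E_\delta$ for some $\delta\in S'\cap\mathrm{acc}(E)$. For then let $g_\delta$ enumerate $R^E_\delta$ increasingly for $\delta\in S'\cap\mathrm{acc}(E)$, and $g_\delta=e_\delta$ for the other $\delta\in S'$.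

**Step 4 (if no $E$ works, iterate $\mu^+$ times to a contradiction).** Suppose there is no such $E$, and for each $E$ choose a club $D(E)$ containing no $R^E_\delta$ with $\delta\in S'\cap\mathrm{acc}(E)$. Let $E_0=\chi$, $E_{i+1}=E_i\cap D(E_i)$, and $E_i=\bigcap_{k<i}E_k$ at limits $i<\mu^+$. As $\mu^+<\chi$, the set $E_\infty=\bigcap_{i<\mu^+}E_i$ is club. Pick $\delta\in S'\cap\mathrm{acc}(E_\infty)$. For each $k<\mu$ the sequence $\langle E_i[e_\delta(k)]:i<\mu^+\rangle$ is a non-increasing sequence of ordinals, so it is constant from some $i_k<\mu^+$ on. Let $i=\sup_{k<\mu}i_k<\mu^+$. Then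
$$R^{E_i}_\delta=R^{E_{i+1}}_\delta\subseteq E_{i+1}\subseteq D(E_i),$$
and $\delta\in S'\cap\mathrm{acc}(E_i)$, contradicting the choice of $D(E_i)$. $\square$

**A constant tag is not enough.** Suppose the labels are natural numbers, and we accept $\sigma$ when its label is $0$:
$$Q_1(x,y)=\{\sigma\in S\cap y:\eta_y(\sigma)<\alpha(x)<\sigma,\ I_\sigma(j_\sigma(\alpha(x)))=0\},$$
with $c_1(x,y)=h(\max Q_1(x,y))$, or $0$ if $Q_1(x,y)=\emptyset$. Suppose that $I_\sigma(0)=0$ for all $\sigma$, that $\eta_y$ is $0$ at the largest element of $S\cap y$ if there is one, and that the $g_\sigma$ guess clubs on each cell of $h$. Take $A=\chi$, and let $X$ be the set of all $y\in\mathcal P_\kappa\chi$ that have a largest element $\sigma_y$, such that $\sigma_y\in S$, $h(\sigma_y)=5$ and $y\cap\sigma_y\subseteq g_{\sigma_y}(0)$. It is cofinal: given $b$, guess the club $\chi\setminus(\sup b+1)$ to get $\sigma\in S$ with $h(\sigma)=5$ and $g_\sigma(0)>\sup b$; then $b\cup\{\sigma\}\in X$. Let $x\subsetneq y$ be in $X$. Then $\alpha(x)=\sigma_x\in y$. If $\sigma_x=\sigma_y$, then $Q_1(x,y)=\emptyset$ and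 the color is $0$. Otherwise $\sigma_x<g_{\sigma_y}(0)$, so $j_{\sigma_y}(\sigma_x)=0$, the label is $0$, and $\sigma_y$ is accepted: the color is $5$. Again only two colors occur.

In this example the large candidate has frozen its label at the prescribed tag. So the tag must be chosen after the finite set of frozen labels is known. Since the coloring sees only $x$ and $y$, the pair itself must carry the tag, as some $t(x,y)$; and inside every positive set we must be able to make it avoid any finite set.

## 7. The coloring

We now fix all the data. The tag is read off from $\gamma(x)=\sup(x\cap\kappa)$ and $\gamma(y)$, in one of two ways.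

**Case 1: $\kappa^\omega\le\chi$.** Let $\mathcal A=[\kappa]^\omega$ be the set of countably infinite subsets of $\kappa$, and put $t(x,y)=\gamma(x)$.

**Case 2: $\kappa^\omega>\chi$.** Every $f:\omega\to\kappa$ is bounded, so $\kappa^\omega\le\kappa\cdot\sup_{\nu<\kappa}|\nu|^\omega$. If every infinite cardinal $\nu<\kappa$ had $\nu^\omega\le\chi$, we would get $\kappa^\omega\le\chi$. So some infinite cardinal $\nu<\kappa$ has $\nu^\omega>\chi\ge\kappa$. Fix an infinite cardinal $\nu<\kappa$ with $\nu^\omega\ge\kappa$ (nothing more will be used) and an injection $\xi\mapsto r_\xi$ from $\kappa$ into ${}^\omega\nu$. Let $\mathcal A=\{\omega\}$, and put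
$$t(x,y)=\min\{n:r_{\gamma(x)}(n)\ne r_{\gamma(y)}(n)\}\ \text{ if }\gamma(x)\ne\gamma(y),\qquad t(x,y)=0\ \text{ otherwise.}$$

For example, let $\kappa=\omega_1$ and $\chi=\omega_2$. Since $\omega_1^\omega=2^\omega$, we are in Case 1 if $2^\omega\le\omega_2$, and otherwise in Case 2, where $\nu=\omega$ works.

Members of $\mathcal A$ are the countable sets from which tags are taken. In both cases $|\chi\times\mathcal A|=\chi$. By Solovay's theorem, partition $S$ into stationary sets $S_{\tau,a}$ $(\tau<\chi,\ a\in\mathcal A)$. For $\sigma\in S_{\tau,a}$ put $h(\sigma)=\tau$ and $a(\sigma)=a$. Thus $\sigma$ knows both a color and a countable set of tags. Fix further: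

- $g_\sigma:\mu\to\sigma$ for $\sigma\in S$, obtained by applying Lemma 2 to each $S_{\tau,a}$ separately (allowed by (2)), together with the functions $j_\sigma$ of Section 6;
- $I_\sigma:\mu\to a(\sigma)$ for $\sigma\in S$, taking each value $t\in a(\sigma)$ at unboundedly many successor ordinals $j<\mu$. This is possible because $a(\sigma)$ is countable and the successor ordinals below $\mu$ split into $\omega$ unbounded sets;
- $\eta_y$ for $y\in\mathcal P_\kappa A$, as in Section 4.

For $x\subsetneq y$ let
$$Q(x,y)=\{\sigma\in S\cap y:\ \eta_y(\sigma)<\alpha(x)<\sigma,\ \ I_\sigma(j_\sigma(\alpha(x)))=t(x,y)\}. \tag{3}$$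
It is finite by Lemma 1. Put $c(x,y)=h(\max Q(x,y))$ if $Q(x,y)\ne\emptyset$, and $c(x,y)=0$ otherwise.

## 8. Tags that avoid any finite set

In a positive $X$ we need infinitely many usable tags, and for each a large supply of sets $x$. "Large" is left abstract, because Theorem C needs a second version of it.

**Lemma 3.** Let $J$ be a $\kappa$-complete fine ideal on $\mathcal P_\kappa A$ and $X\in J^+$. Let $\mathcal W$ be a family of subsets of $X$ such that

- (W1) every $Z\subseteq X$ with $Z\in J^+$ belongs to $\mathcal W$;
- (W2) the set of $\xi<\kappa$ with $\{x\in X:\gamma(x)=\xi\}\in\mathcal W$ is unbounded in $\kappa$.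

Then there are $a\in\mathcal A$ and $\mathcal B\subseteq\mathcal W$ with $|\mathcal B|\le\kappa$ such that for every $Y\subseteq X$ with $Y\in J^+$ and every finite $F\subseteq a$ there are $t\in a\setminus F$, $B\in\mathcal B$ and $Y'\subseteq Y$, $Y'\in J^+$, with
$$t(x,y)=t\quad\text{for all }x\in B,\ y\in Y'. \tag{4}$$
In Case 1 the condition $Y\subseteq X$ is not needed.

*Proof in Case 1.* Let $B_\xi=\{x\in X:\gamma(x)=\xi\}$. By (W2) choose a countably infinite $a\subseteq\{\xi<\kappa:B_\xi\in\mathcal W\}$, and let $\mathcal B=\{B_\xi:\xi\in a\}$. Given $Y$ and $F$, take any $\xi\in a\setminus F$ and put $t=\xi$, $B=B_\xi$, $Y'=Y$. Since $t(x,y)=\gamma(x)$, (4) holds.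

*Proof in Case 2.* **Step 1 (the trees and the choice of $\mathcal B$).** For $Z\subseteq\mathcal P_\kappa A$ and $s\in{}^{<\omega}\nu$ let $Z_s=\{z\in Z:s\subset r_{\gamma(z)}\}$ and $T_Z=\{s:Z_s\in J^+\}$. Each $T_Z$ is closed under initial segments. Let $a=\omega$ and $\mathcal B=\{X_s:s\in T_X\}$. Then $|\mathcal B|\le\nu<\kappa$, and $\mathcal B\subseteq\mathcal W$ by (W1).

**Step 2 (go beyond $F$).** Let $Y\subseteq X$ be in $J^+$, let $F\subseteq\omega$ be finite, and let $N<\omega$ be larger than all elements of $F$. Since $Y=\bigcup\{Y_s:s\in{}^N\nu\}$ and $|{}^N\nu|<\kappa$, some $s_0\in{}^N\nu$ lies in $T_Y$.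

**Step 3 (find a splitting node above $s_0$).** We claim that some $s\supseteq s_0$ has $s^\frown p,\,s^\frown q\in T_Y$ for two distinct $p,q<\nu$. Suppose not. For $s\in T_Y$ we have $Y_s=\bigcup_{p<\nu}Y_{s^\frown p}$, so by $\kappa$-completeness $s$ has at least one immediate successor in $T_Y$; above $s_0$ it has exactly one. Hence there is $b\in{}^\omega\nu$ with $\{s\in T_Y:s\supseteq s_0\}=\{b\restriction n:n\ge N\}$. If $y\in Y_{s_0}$ and $r_{\gamma(y)}\ne b$, then for some $n\ge N$ the sequence $s=r_{\gamma(y)}\restriction n\supseteq s_0$ differs from $b\restriction n$, so $s\notin T_Y$ and $y\in Y_s$. Therefore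
$$Y_{s_0}\subseteq\{y:r_{\gamma(y)}=b\}\cup\bigcup\{Y_s:s_0\subseteq s\notin T_Y\}.$$
The second set is a union of at most $\nu<\kappa$ members of $J$, so it is in $J$. On the first set, if it is nonempty, $\gamma(y)$ has a constant value $\xi$ because $r$ is injective; so the set is contained in $\{y:\xi+1\notin y\}\in J$. Hence $Y_{s_0}\in J$, a contradiction.

**Step 4 (read off the tag).** Let $s,p,q$ be as in Step 3 and $n=|s|\ge N$. Put $t=n\notin F$, $B=X_{s^\frown p}$ and $Y'=Y_{s^\frown q}$. Since $Y\subseteq X$ we have $T_Y\subseteq T_X$, so $B\in\mathcal B$. For $x\in B$ and $y\in Y'$ the sequences $r_{\gamma(x)}$ and $r_{\gamma(y)}$ agree below $n$ and differ at $n$. So $\gamma(x)\ne\gamma(y)$ and $t(x,y)=n=t$. $\square$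

For Theorem B, "large" means the following. Let $\mathcal W$ be the family of those $B\subseteq X$ for which $\{\alpha(x):x\in B\}$ is unbounded in $\chi$. We check the two conditions.

(W1) If $Z\subseteq X$ is in $J^+$ and $\zeta<\chi$, then by (1) some $x\in Z$ contains $\zeta$, so $\alpha(x)\ge\zeta$.

(W2) Let $\xi_0<\kappa$. For each $\zeta<\chi$ pick, by (1), some $x_\zeta\in X$ containing $\xi_0$ and $\zeta$. Then $\gamma(x_\zeta)\ge\xi_0$ and $\alpha(x_\zeta)\ge\zeta$. As $\kappa$ is below the regular cardinal $\chi$, some $\xi\ge\xi_0$ equals $\gamma(x_\zeta)$ for unboundedly many $\zeta<\chi$. Then $\{x\in X:\gamma(x)=\xi\}\in\mathcal W$.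

## 9. The proof of Theorem B

Two lemmas isolate what happens at a single target $\delta$. For $\delta\in S$ and $y\in\mathcal P_\kappa A$ with $\delta\in y$ put
$$U_y(\delta)=\{\sigma\in S\cap y:\sigma>\delta,\ \eta_y(\sigma)<\delta\},\qquad V_y(\delta)=\{I_\sigma(j_\sigma(\delta)):\sigma\in U_y(\delta)\},$$
$$\theta_y(\delta)=\max\Big(\{\eta_y(\delta)\}\cup\{\eta_y(\sigma):\sigma\in U_y(\delta)\}\cup\{\sup(\mathrm{ran}(g_\sigma)\cap\delta):\sigma\in U_y(\delta)\}\Big).$$
Here $U_y(\delta)$ consists of the rivals above $\delta$, $V_y(\delta)$ is the set of their frozen labels, and $\theta_y(\delta)$ is the height above which everything is frozen.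

**Lemma 4.** Let $\delta\in S$ and $\delta\in y\in\mathcal P_\kappa A$.

(i) $U_y(\delta)$ and $V_y(\delta)$ are finite, and $\theta_y(\delta)<\delta$.

(ii) If $x\subseteq y$ and $i<\mu$ satisfy
$$\max\{\theta_y(\delta),g_\delta(i)\}<\alpha(x)<g_\delta(i+1)\quad\text{and}\quad I_\delta(i+1)=t(x,y)\notin V_y(\delta),\tag{5}$$
then $x\subsetneq y$ and $c(x,y)=h(\delta)$.

*Proof.* **Step 1 (finiteness and the bound).** Every $\sigma\in U_y(\delta)$ satisfies $\eta_y(\sigma)<\delta\le\sigma$, so $U_y(\delta)$ is finite by Lemma 1 with $\alpha=\delta$; hence so is $V_y(\delta)$. For $\sigma\in U_y(\delta)$ the ladder $g_\sigma$ is increasing and cofinal in $\sigma>\delta$, so $\{j<\mu:g_\sigma(j)<\delta\}$ is a proper initial segment of $\mu$. Thus $\mathrm{ran}(g_\sigma)\cap\delta$ has size less than $\mu=\mathrm{cf}(\delta)$ and is bounded in $\delta$. So $\theta_y(\delta)$ is the maximum of finitely many ordinals below $\delta$.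

**Step 2 ($\delta$ is accepted).** Assume (5). Since $\alpha(x)<g_\delta(i+1)<\delta$, we have $\delta\notin x$; as $\delta\in y$, it follows that $x\subsetneq y$. Next, $\eta_y(\delta)\le\theta_y(\delta)<\alpha(x)<\delta$. By (5), $j_\delta(\alpha(x))=i+1$, so $I_\delta(j_\delta(\alpha(x)))=t(x,y)$. Hence $\delta\in Q(x,y)$.

**Step 3 (nothing above $\delta$ is accepted).** Suppose $\sigma\in Q(x,y)$ and $\sigma>\delta$. Then $\eta_y(\sigma)<\alpha(x)<\delta$, so $\sigma\in U_y(\delta)$. Since $\sup(\mathrm{ran}(g_\sigma)\cap\delta)\le\theta_y(\delta)<\alpha(x)$, no value of $g_\sigma$ lies in $[\alpha(x),\delta)$, so $j_\sigma(\alpha(x))=j_\sigma(\delta)$. Hence $t(x,y)=I_\sigma(j_\sigma(\alpha(x)))=I_\sigma(j_\sigma(\delta))\in V_y(\delta)$, contradicting (5).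

So $\max Q(x,y)=\delta$ and $c(x,y)=h(\delta)$. $\square$

**Lemma 5.** Let $J$ be a $\kappa$-complete ideal on $\mathcal P_\kappa A$, $\delta\in S$, $a$ a countable set, and $Y_0\in J^+$ with $\delta\in y$ for all $y\in Y_0$. There are $Y\subseteq Y_0$ in $J^+$, $\theta<\delta$ and a finite $F\subseteq a$ such that $\theta_y(\delta)\le\theta$ and $V_y(\delta)\cap a=F$ for all $y\in Y$.

*Proof.* Fix a cofinal sequence $\langle d_k:k<\mu\rangle$ in $\delta$. By Lemma 4(i), $Y_0$ is the union of the sets $\{y\in Y_0:\theta_y(\delta)\le d_k,\ V_y(\delta)\cap a=F\}$ for $k<\mu$ and finite $F\subseteq a$. There are at most $\mu\cdot\omega<\kappa$ of them, so by $\kappa$-completeness one of them is in $J^+$. $\square$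

*Proof of Theorem B.* Let $J,X,\tau$ be given. For the second statement, where $\kappa^\omega\le\chi$ and so Case 1 applies, let $Y_*\in J^+$ be the given second set. For the first statement put $Y_*=X$. Note the order of the choices: first $\delta$, then the set of $y$, then the tag, and only then $x$.

**Step 1 (choose a target $\delta$ of color $\tau$ whose ladder runs through limits of available heights).** Apply Lemma 3 to the family $\mathcal W$ from the end of Section 8, and get $a$ and $\mathcal B$. The set
$$D=\bigcap_{B\in\mathcal B}\mathrm{acc}\{\alpha(x):x\in B\}$$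
is an intersection of at most $\kappa<\chi$ clubs, hence club in $\chi$. By the choice of the ladders on $S_{\tau,a}$ there is $\delta\in S_{\tau,a}$ with $\mathrm{ran}(g_\delta)\subseteq D$.

**Step 2 (freeze the rivals of $\delta$).** The set $Y_0=\{y\in Y_*:\delta\in y\}$ is in $J^+$ by (1). Lemma 5 gives $Y\subseteq Y_0$ in $J^+$, $\theta<\delta$ and a finite $F\subseteq a$ with $\theta_y(\delta)\le\theta$ and $V_y(\delta)\cap a=F$ for all $y\in Y$.

**Step 3 (choose a tag that no rival shows).** Apply the conclusion of Lemma 3 to $Y$ and $F$. This is legitimate: either $Y\subseteq Y_*=X$, or we are in Case 1. We get $t\in a\setminus F$, $B\in\mathcal B$ and $Y'\subseteq Y$ in $J^+$ with $t(x,y)=t$ for all $x\in B$, $y\in Y'$. Since $t\in a\setminus F$, we have $t\notin V_y(\delta)$ for all $y\in Y'$.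

**Step 4 (place $\alpha(x)$ on a step of the ladder of $\delta$ that shows $t$).** As $a(\delta)=a\ni t$, there is a successor $j=i+1<\mu$ with $I_\delta(j)=t$ and $g_\delta(j)>\theta$. The ordinal $g_\delta(j)\in D$ is a limit point of $\{\alpha(x):x\in B\}$, so there is $x\in B\subseteq X$ with
$$\max\{\theta,g_\delta(i)\}<\alpha(x)<g_\delta(i+1).$$

**Step 5 (verify the color for positively many $y$).** By (1), $Y''=\{y\in Y':x\subseteq y\}\in J^+$. For $y\in Y''$ all requirements in (5) are met, so Lemma 4(ii) gives $x\subsetneq y$ and $c(x,y)=h(\delta)=\tau$. Since $Y''\subseteq Y_*$, the set $\{y\in Y_*:x\subsetneq y,\ c(x,y)=\tau\}$ is in $J^+$. $\blacksquare$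

With Section 3 this also completes the proof of Theorem A.

## 10. Singular $\lambda$: two cardinals hit at once

*Proof of Theorem C.* Let $\rho=\mathrm{cf}(\lambda)$. One coloring cannot directly produce $\lambda$ colors, so one coloring will choose an index $i<\rho$ and a second one a color below $\chi_i$. We must control both on the same pair.

**Step 1 (set up the colorings with a common tag).** By hypothesis choose regular cardinals $\chi^*<\chi_i<\lambda$ $(i<\rho)$, all satisfying $(H_{\kappa,\cdot})$, with $\chi^*>\max\{\kappa,\rho\}$ and $\sup_i\chi_i=\lambda$. If $\kappa^\omega<\lambda$, take also $\chi^*\ge\kappa^\omega$; then Case 1 applies to $\chi^*$ and all $\chi_i$. If $\kappa^\omega\ge\lambda$, then Case 2 applies to all of them. In Case 2 use the same $\nu<\kappa$ with $\nu^\omega\ge\kappa$ and the same injection $r$ for all of them. So $\mathcal A$ and $t(x,y)$ are common to all. Let $c^*$ and $c_i$ be the colorings of Section 7 for $\chi^*$ and $\chi_i$, with $A=\lambda$, and define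
$$c(x,y)=c_i(x,y)\ \text{ if }i=c^*(x,y)<\rho,\qquad c(x,y)=0\ \text{ otherwise.}$$
Let $J=I_{\kappa\lambda}$ and $X\in J^+$. Every color $\tau<\lambda$ is below some $\chi_i$. So it suffices to fix $i<\rho$ and $\tau<\chi_i$, and find $x\subsetneq y$ in $X$ with $c^*(x,y)=i$ and $c_i(x,y)=\tau$. Write $\alpha^*(x)=\sup(x\cap\chi^*)$ and $\alpha_i(x)=\sup(x\cap\chi_i)$. Below, $g,I,h$, etc. at a point $\delta^*$ (respectively $\delta_i$) refer to the data fixed for $\chi^*$ (respectively $\chi_i$).

**Step 2 (a notion of "large" that handles both heights).** For $B\subseteq X$ let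
$$W_B=\{\alpha<\chi^*:\ \{\alpha_i(x):x\in B,\ \alpha^*(x)=\alpha\}\text{ is unbounded in }\chi_i\},$$
and let $\mathcal W$ be the family of those $B\subseteq X$ for which $W_B$ is unbounded in $\chi^*$. We check the conditions of Lemma 3.

(W1) Let $Z\subseteq X$ be in $J^+$ and $\zeta<\chi^*$. The set $\{x\in Z:\zeta\in x\}$ is in $J^+$ by (1), so by (1) again the values $\alpha_i(x)$ on it are unbounded in $\chi_i$. On this set $\zeta\le\alpha^*(x)<\chi^*$. As $\chi^*$ is below the regular cardinal $\chi_i$, for some $\alpha\ge\zeta$ the values $\alpha_i(x)$ with $\alpha^*(x)=\alpha$ are unbounded in $\chi_i$, that is, $\alpha\in W_Z$.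

(W2) Put $B_\xi=\{x\in X:\gamma(x)=\xi\}$ and let $\xi_0<\kappa$. For each $\zeta<\chi^*$, the set $\{x\in X:\xi_0,\zeta\in x\}$ has unboundedly many values $\alpha_i(x)$ in $\chi_i$, and $|\kappa\times\chi^*|<\chi_i$. So for some $\xi\ge\xi_0$ and $\alpha\ge\zeta$ the values $\alpha_i(x)$ with $(\gamma(x),\alpha^*(x))=(\xi,\alpha)$ are unbounded, and hence $\alpha\in W_{B_\xi}$. Since $\kappa<\chi^*$ and $\chi^*$ is regular, one $\xi\ge\xi_0$ serves unboundedly many $\zeta<\chi^*$. For it $W_{B_\xi}$ is unbounded in $\chi^*$, that is, $B_\xi\in\mathcal W$.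

The conclusion of Lemma 3 mentions only $\mathcal A$, $t(x,y)$ and $\mathcal W$, and its proof uses $\mathcal W$ only through (W1) and (W2). So we get $a\in\mathcal A$ and $\mathcal B\subseteq\mathcal W$ as there.

**Step 3 (choose two targets).** Let $D^*=\bigcap_{B\in\mathcal B}\mathrm{acc}(W_B)$. Let $D_i$ be the intersection, over $B\in\mathcal B$ and $\alpha\in W_B$, of the sets $\mathrm{acc}\{\alpha_i(x):x\in B,\ \alpha^*(x)=\alpha\}$. Then $D^*$ is club in $\chi^*$, because $|\mathcal B|\le\kappa<\chi^*$, and $D_i$ is club in $\chi_i$, because at most $\kappa\cdot\chi^*<\chi_i$ clubs are intersected. Choose $\delta^*$ in the cell with index $(i,a)$ of the partition for $\chi^*$ with $\mathrm{ran}(g_{\delta^*})\subseteq D^*$ (note $i<\rho<\chi^*$), and $\delta_i$ in the cell with index $(\tau,a)$ of the partition for $\chi_i$ with $\mathrm{ran}(g_{\delta_i})\subseteq D_i$.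

**Step 4 (freeze the rivals of both targets).** The set $\{y\in X:\delta^*,\delta_i\in y\}$ is in $J^+$ by (1). Apply Lemma 5 to it with the data for $\chi^*$ and $\delta^*$, and then to the resulting positive set with the data for $\chi_i$ and $\delta_i$. We get $Y\subseteq X$ in $J^+$, whose members contain $\delta^*$ and $\delta_i$, ordinals $\theta^*<\delta^*$ and $\theta_i<\delta_i$, and finite $F^*,F_i\subseteq a$, such that for all $y\in Y$
$$\theta_y(\delta^*)\le\theta^*,\quad V_y(\delta^*)\cap a=F^*,\quad \theta_y(\delta_i)\le\theta_i,\quad V_y(\delta_i)\cap a=F_i .$$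

**Step 5 (one tag for both).** The conclusion of Lemma 3 for $Y$ and $F^*\cup F_i$ gives $t\in a\setminus(F^*\cup F_i)$, $B\in\mathcal B$ and $Y'\subseteq Y$ in $J^+$ with $t(x,y)=t$ for all $x\in B$, $y\in Y'$. So $t\notin V_y(\delta^*)\cup V_y(\delta_i)$ for $y\in Y'$.

**Step 6 (place both heights of $x$).** Choose a successor $k^*+1$ with $I_{\delta^*}(k^*+1)=t$ and $g_{\delta^*}(k^*+1)>\theta^*$. This last ordinal is in $D^*$, so it is a limit point of $W_B$, and there is $\alpha\in W_B$ with
$$\max\{\theta^*,g_{\delta^*}(k^*)\}<\alpha<g_{\delta^*}(k^*+1).$$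
Choose a successor $k+1$ with $I_{\delta_i}(k+1)=t$ and $g_{\delta_i}(k+1)>\theta_i$. This last ordinal is in $D_i$, so it is a limit point of $\{\alpha_i(x):x\in B,\ \alpha^*(x)=\alpha\}$, and there is $x\in B$ with $\alpha^*(x)=\alpha$ and
$$\max\{\theta_i,g_{\delta_i}(k)\}<\alpha_i(x)<g_{\delta_i}(k+1).$$

**Step 7 (verify).** Take $y\in Y'$ with $x\subseteq y$; it exists by (1). Lemma 4(ii) for $\chi^*$ at $\delta^*$ gives $x\subsetneq y$ and $c^*(x,y)=h(\delta^*)=i$. Lemma 4(ii) for $\chi_i$ at $\delta_i$ gives $c_i(x,y)=h(\delta_i)=\tau$. Hence $c(x,y)=\tau$. $\blacksquare$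

## 11. Successors of regular cardinals

*Proof of Corollary D.* Let $\kappa=\mu^+$ with $\mu$ an infinite regular cardinal.

**Step 1 ($(H_{\kappa,\chi})$ holds for every regular $\chi\ge\kappa$).** Put $S=E^\chi_\mu$, a stationary subset of $\chi$ contained in $E^\chi_{<\kappa}$. Let $\alpha\in E^\chi_{<\kappa}$, so $\mathrm{cf}(\alpha)\le\mu$. Take a strictly increasing continuous cofinal map from $\mathrm{cf}(\alpha)$ to $\alpha$, and add $1$ to its values at non-limit indices. The resulting map $e$ is still strictly increasing, continuous and cofinal in $\alpha$, and its values at non-limit indices are successor ordinals, so they are not in $S$. Its value at a limit index $k<\mathrm{cf}(\alpha)$ has cofinality $\mathrm{cf}(k)<\mathrm{cf}(\alpha)\le\mu$, so it is not in $S$ either. Thus $\mathrm{ran}(e)$ is a club in $\alpha$ disjoint from $S$.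

**Step 2 (apply the theorems).** If $\lambda\ge\kappa$ is regular, Theorem A applies. If $\lambda$ is singular, then $\lambda>\kappa$, and the successor cardinals $\chi$ with $\kappa\le\chi<\lambda$ are regular, unbounded in $\lambda$, and satisfy $(H_{\kappa,\chi})$ by Step 1. So Theorem C applies. $\blacksquare$
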